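# Log Calabi–Yau pairs of index one whose torus exceptional degree exceeds any bound depending on dimension

## 1. Arbitrarily large torus exceptional degree in every dimension $n\ge 3$

We work over $k=\mathbb C$; "general" means "in a dense open subset". Write $\Sigma^n\subset\mathbb P^n$ for the sum of the $n+1$ coordinate hyperplanes and $\mathbb G_m^n=\mathbb P^n\setminus\Sigma^n$. The terms in the statements are unpacked right after them.

**Theorem 1.** Let $n\ge 3$ and $e\ge n-1$ be integers. There is a log Calabi–Yau pair $(X_e,B_e)$ of dimension $n$, index one and birational complexity zero such that every crepant birational map $\phi\colon(\mathbb P^n,\Sigma^n)\dashrightarrow(X_e,B_e)$ satisfies, with $d=\mathcal T(\phi)$,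
$$d\ge 1\qquad\text{and}\qquad \binom{d-1}{n-1}\ \ge\ \binom{e-1}{n-2}.$$
The number $d=\mathcal T_c(X_e,B_e)$ satisfies the same inequality. Hence for each fixed $n\ge 3$ we have $\mathcal T_c(X_e,B_e)\to\infty$ as $e\to\infty$, and there is no number $N(n)$ with $\mathcal T_c(X,B)\le N(n)$ for all log Calabi–Yau pairs of dimension $n$, index one and birational complexity zero.

**Theorem 2.** (i) For every log Calabi–Yau pair $(X,B)$ of index one and birational complexity zero, $\mathcal T_c(X,B)<\infty$. (ii) For the pairs of Theorem 1, $c(X_e,B_e)=2$ and $\mathcal T_c(X_e,B_e)\le 12e+2$.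

The question answered by Theorem 1 comes from Joshua Enwright, Fernando Figueroa, Joaquín Moraga, "Log Calabi-Yau pairs of birational complexity zero", arXiv:2404.05878 (2024): is $\mathcal T_c(X,B)$ bounded above in terms of the dimension? The answer is negative, already for pairs of complexity $2$, and even if one asks for a single crepant map $\phi$ with bounded $\mathcal T(\phi)$. Nothing is claimed here for $n=2$.

**Definition (pairs).** A log Calabi–Yau pair $(X,B)$ is a projective log canonical (lc) pair with $K_X+B\equiv0$. Its index is the smallest positive integer $m$ with $m(K_X+B)\sim 0$. Its complexity is $c(X,B)=\dim X+\dim\mathrm{Cl}_{\mathbb Q}(X)-|B|$, where $|B|$ is the sum of the coefficients of $B$. A birational map between two such pairs is crepant if every divisor $E$ over them has the same discrepancy for both. The birational complexity of $(X,B)$ is the infimum of the complexities of its crepant birational models.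

For instance $c(\mathbb P^n,\Sigma^n)=n+1-(n+1)=0$. We use the following known fact, quoted with the question: a log Calabi–Yau pair of dimension $n$, index one and birational complexity zero is exactly one that admits a crepant birational map $\phi\colon(\mathbb P^n,\Sigma^n)\dashrightarrow(X,B)$. Think of $\phi$ as a torus chart $T=\mathbb G_m^n$ on $X$ that respects the volume forms.

**Definition (torus exceptional degrees).** For such a $\phi$, let $\mathrm{Ex}(\phi)$ be the closed set of points at which $\phi$ is not a local isomorphism. The torus exceptional degree $\mathcal T(\phi)$ is the degree in $\mathbb P^n$ of the closure of the divisorial part of $\mathrm{Ex}(\phi)\cap\mathbb G_m^n$. A set $\{\phi_i\}_{i\in I}$ of such maps divisorially covers $(X,B)$ if the complement in $X\setminus B$ of $\bigcup_i\phi_i(\mathbb G_m^n\setminus\mathrm{Ex}(\phi_i))$ has codimension at least $2$ in $X$. Finally, $\mathcal T_c(X,B)$ is the minimum of $\max_i\mathcal T(\phi_i)$ over all sets $\{\phi_i\}$ that divisorially cover $(X,B)$.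

Here is how to read $\mathcal T(\phi)$. Let $D\subset\mathbb P^n$ be a prime divisor meeting $T$. Since $\mathbb P^n$ is normal and $X$ projective, $\phi$ is defined at the generic point of $D$. If the closure of the image of $D$ has codimension $\ge2$, we say $\phi$ contracts $D$, and then $D\subset\mathrm{Ex}(\phi)$. Otherwise the closure is a prime divisor $D'$, and $\mathcal O_{\mathbb P^n,D}$ dominates $\mathcal O_{X,D'}$; two discrete valuation rings of the same field, one dominating the other, coincide, so $\phi$ is a local isomorphism at the generic point of $D$. Therefore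
$$\text{the divisorial part of }\mathrm{Ex}(\phi)\cap T\text{ is the union of the prime divisors of }T\text{ contracted by }\phi. \tag{1}$$
Off $\mathrm{Ex}(\phi)$ the map is an open immersion: it is locally an isomorphism, and two points with the same image have the same local ring in $k(\mathbb P^n)$, so they coincide because $\mathbb P^n$ is separated.

*Example A (dimension one).* If $n=1$, then $X\cong\mathbb P^1$ and every birational map $\phi$ is an isomorphism. So $\mathcal T(\phi)=0$ and $\mathcal T_c=0$.

*Example B (one bad map is not enough).* Let $s\in k[y]$ have degree $e$ with $e$ distinct nonzero roots, and let $\phi(t,y)=(t\,s(y),y)$ as a birational self-map of $\mathbb P^2$. Since $s$ involves only $y$, $\phi^*(d\log t\wedge d\log y)=d\log t\wedge d\log y$, and we shall see in Section 2 that this makes $\phi$ crepant. Each line $\{y=\rho\}$ with $s(\rho)=0$ is contracted to the point $(0,\rho)$, and $\phi$ is an open immersion on the rest of $\mathbb G_m^2$. So $\mathcal T(\phi)=e$. But the identity alone covers $(\mathbb P^2,\Sigma^2)$ divisorially, and $\mathcal T_c(\mathbb P^2,\Sigma^2)=0$. To prove Theorem 1 we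 must control every torus chart at once.

A divisorial covering is a non-empty set, and if $\mathcal T_c$ is finite it equals $\mathcal T(\phi)$ for some $\phi$ in a covering. So the statement about $\mathcal T_c$ in Theorem 1 follows from the statement about all $\phi$. For $n=3$ the inequality reads $(d-1)(d-2)\ge 2(e-1)$; for $e=11$, say, it forces $d\ge 6$.

## 2. Log discrepancies read off from the volume form

Let $(X,B)$ be log Calabi–Yau of index one. Then $B$ is integral with coefficients in $[0,1]$, so it is reduced, and there is a rational $n$-form $\omega$ with $\operatorname{div}_X\omega=-B$. With the choice $K_X=\operatorname{div}\omega$ we have $K_X+B=0$ as a divisor, so the discrepancy of a divisor $E$ over $X$ is $a(E,X,B)=\operatorname{ord}_E\omega$. Put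
$$\mathrm{ld}(E)=1+\operatorname{ord}_E\omega .$$
A prime divisor of $X$ has $\mathrm{ld}=0$ if it lies in $B$, and $\mathrm{ld}=1$ otherwise. On $(\mathbb P^n,\Sigma^n)$ do the same with $\omega_T=\bigwedge_i d\log t_i$, where the $t_i$ are coordinates of $T$.

If $\phi\colon(\mathbb P^n,\Sigma^n)\dashrightarrow(X,B)$ is crepant, then $\phi^*\omega$ and $\omega_T$ have the same order along every prime divisor of $\mathbb P^n$, so their ratio is a nonzero constant. Conversely, a birational map with $\phi^*\omega=c\,\omega_T$, $c\in k^*$, is crepant. So on crepantly birational pairs $\mathrm{ld}(E)$ depends only on the valuation $v_E=\operatorname{ord}_E$. We identify $k(X)$ with $k(T)$ through $\phi$ whenever a crepant $\phi$ is fixed.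

**Lemma 3.** (a) Let $M$ be a smooth birational model on which $\omega$ has no zeros or poles, and let $E$ have centre of codimension $c\ge1$ on $M$. Then $\mathrm{ld}(E)\ge c$. (b) Let $Y$ be a smooth projective toric variety with torus $T$. Then $\operatorname{div}_Y\omega_T=-(\text{toric boundary})$, so a prime divisor of $Y$ has $\mathrm{ld}=0$ if it is a boundary divisor and $\mathrm{ld}=1$ if it meets $T$.

*Proof.* (a) Let $s_1,\dots,s_c$ be regular parameters at the generic point of the centre. Near that point $(M,\sum\{s_i=0\})$ is snc, hence lc, and the log discrepancy of $E$ for it is $\mathrm{ld}(E)-\sum v_E(s_i)$. So $0\le\mathrm{ld}(E)-\sum v_E(s_i)\le\mathrm{ld}(E)-c$. (b) is the standard description of the canonical divisor of a toric variety. $\square$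

For the blow-up of the origin of $\mathbb A^2$ with $\omega=dx\wedge dy$ one has $\operatorname{ord}_E\omega=1$, so $\mathrm{ld}(E)=2$: equality in (a).

## 3. Blowing up a high-degree centre in the boundary changes nothing

To make $\mathcal T_c$ large, a natural attempt is to blow up a complicated subvariety of the boundary: the new exceptional divisor $E$ then lies outside the new boundary, is missed by the old torus, and maps to something of high degree. Let us run this attempt.

*Example C.* Let $n\ge2$, use affine coordinates $t,y_1,\dots,y_{n-1}$ on $\mathbb P^n$, and let $s\in k[y]$ be irreducible of degree $e$ and not a constant multiple of any $y_i$. Let $S$ be its homogenization and let $X$ be the blow-up of $\mathbb P^n$ along $\bar C=\{t=S=0\}$. Over an affine chart of $\mathbb P^n$, $X$ is $\{tu=Sv\}$ with $[u:v]\in\mathbb P^1$. Where $u=1$ it is smooth, since $t=Sv$. Where $v=1$ it is the hypersurface $S=tu$, singular only where $t=u=S=0$ and $dS=0$, a set of dimension $\le n-3$. So $X$ is normal, and its exceptional divisor $E$, a $\mathbb P^1$-bundle over $\bar C$, is irreducible. In the chart $u=1$ we have $t=sv$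 with $s$ depending only on $y$, so
$$\omega=d\log t\wedge\bigwedge_i d\log y_i=d\log v\wedge\bigwedge_i d\log y_i ,\tag{2}$$
which has neither a zero nor a pole along $E=\{s=0\}$. So $-\operatorname{div}_X\omega=B$ is the strict transform of $\Sigma^n$, and $(X,B)$ has the same discrepancies as the lc pair $(\mathbb P^n,\Sigma^n)$. It is log Calabi–Yau of index one, and $T$ is an open subset of $X$.

The torus $T$ misses $E$. But by (2) the open set $T'=\{u=1,\ v\ne0,\ y\in\mathbb G_m^{n-1}\}\subset X$ is another crepant torus chart, with coordinates $(v,y)=(t/s,y)$, and it contains the generic point of $E$. Every prime divisor of $X$ other than $E$ and not in $B$ meets $T$. So $T$ and $T'$ divisorially cover $(X,B)$. Both are open immersions, and therefore $\mathcal T_c(X,B)=0$, whatever $e$ is.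

The attempt stops here: $E$ is complicated, but it is a divisor on $X$, and the substitution $t\mapsto t/s$ turns it into an uncontracted divisor $\{s=0\}$ of a new torus. Only contracted divisors are counted. So we want a valuation $E$ that is exceptional over $X$ (any torus on which $E$ appears as a divisor then contracts it), with complicated centre, and that no torus chart can avoid. This leads us to ask how a valuation with $\mathrm{ld}(E)=1$ can avoid a torus.

## 4. How a valuation of log discrepancy one avoids a torus

**Lemma 4.** Let $E$ be a divisorial valuation of $k(T)$ with $\mathrm{ld}(E)=1$ whose centre on $\mathbb P^n$ is not a divisor meeting $T$. Then: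

(a) the centre of $E$ on $\mathbb P^n$ does not meet $T$, and $v_E\colon m\mapsto v_E(t^m)$ is a nonzero element of the cocharacter lattice of $T$;

(b) if $Y$ is a smooth toric variety with torus $T$ on which $E$ has a centre $Z$ and whose fan contains the ray $\mathbb R_{\ge0}v_E$, with divisor $D$, then $Z\subset D$, the generic point of $Z$ lies in the open orbit $D^\circ$ of $D$, and $\operatorname{codim}_YZ=2$. If $t$ is a local equation of $D$ and $t,s$ are regular parameters of $\mathcal O_{Y,Z}$, then $v_E(s)=1$.

*Proof.* (a) If the centre met $T$, Lemma 3(a) on $T$ would give it codimension $\le1$ and make it a divisor meeting $T$. If $v_E$ were zero, all $t_i^{\pm1}$ would lie in the valuation ring of $E$, and $E$ would have a centre on $T$.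

(b) First we locate $Z$. Its generic point lies in some orbit $O_\sigma$. For a character $m\in\sigma^\vee$, the regular function $t^m$ on the chart of $\sigma$ vanishes identically on $O_\sigma$ if $m\notin\sigma^\perp$ and nowhere on it if $m\in\sigma^\perp$. Hence $v_E(t^m)\ge0$ for all $m\in\sigma^\vee$, with equality exactly for $m\in\sigma^\perp$; that is, $v_E$ lies in the relative interior of $\sigma$. Relative interiors of distinct cones of a fan are disjoint, so $\sigma=\mathbb R_{\ge0}v_E$ and $O_\sigma=D^\circ$.

Next we bound the codimension $c$ of $Z$. As $D$ is smooth at the generic point of $Z$, its equation $t$ extends to regular parameters $t,s_2,\dots,s_c$ of $\mathcal O_{Y,Z}$. Near that point $\operatorname{div}\omega_T+D=0$, and $(Y,D+\sum_{i\ge 2}\{s_i=0\})$ is snc, hence lc. So $0\le\mathrm{ld}(E)-\sum_{i\ge2}v_E(s_i)$, and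
$$c-1\le\sum_{i\ge2}v_E(s_i)\le1.$$
If $c=1$, then $Z=D$ and $\mathrm{ld}(E)=\mathrm{ld}(D)=0$, which is false. So $c=2$ and $v_E(s_2)=1$. $\square$

So a valuation that avoids the torus has a function $s$, vanishing on its centre, of order exactly one. To force $E$ into every torus we should make order one impossible. Two surface singularities show the contrast.

*Example D (type $A_1$: avoidance is possible).* Let $s\in k[y_1^{\pm1},\dots,y_{n-1}^{\pm1}]$ be irreducible with $C=\{s=0\}$ smooth and nonempty, and let $X_0=\{tu=s^2\}\subset\mathbb A^2\times\mathbb G_m^{n-1}$, singular along $\{t=u=s=0\}\cong C$. Let $\omega=d\log t\wedge\bigwedge d\log y_i$. Blow up $C$; in the chart $s=t\sigma$, $u=t\sigma^2$ the exceptional divisor is $E=\{t=0\}$, and, $s$ being a local coordinate among the $y$'s near $C$, $\omega$ equals a unit times $\frac{dt}{t}\wedge t\,d\sigma\wedge\cdots$. So $\mathrm{ld}(E)=1$. The two tori $\{t\ne0\}$ and $\{u\ne0\}$ are open in $X_0$ and cover it up to codimension $2$, and $E$ is a divisor on neither. On $\mathbb A^1_t\times\mathbb G_m^{n-1}$ the centre of $E$ is $\{t=s=0\}$ and $v_E(t)=v_E(s)=1$, as Lemma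 4 predicts. On a fibre $\ell$ of $E\to C$ we have $E\cdot\ell=-2$ and $\operatorname{div}(s)=E+L+L'$, where $L,L'$ (the strict transforms of $\{u=s=0\}$ and $\{t=s=0\}$) each meet $\ell$ once. The degree is $-2+1+1=0$; all is consistent.

Type $D_4$ behaves differently. Consider the surface singularity $r^2=\delta h(h+4\delta)$. Its minimal resolution, computed in a family in Section 7, has a central curve $\ell_0$ with $\ell_0^2=-2$ meeting three other exceptional curves $\ell_1,\ell_2,\ell_3$ once each. A regular function vanishing at the singular point has divisor $m_0\ell_0+\sum m_i\ell_i+H$ with all $m_i\ge1$, $H\ge0$, and degree $0$ on $\ell_0$: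
$$0=-2m_0+m_1+m_2+m_3+H\cdot\ell_0\ \ge\ -2m_0+3,$$
so $m_0\ge2$. Order one along the central curve is impossible. (Here $\delta$ and $h$ have order $2$ and $r$ has order $3$ along $\ell_0$.)

So the plan is to build $X$ with a family of $D_4$ singularities along a variety $C$ with many holomorphic top forms. There is a gap to bridge: the function $s$ of Lemma 4 lives on a toric variety $Y$, and nothing says that it is regular on $X$ near $C$. Bridging it is the main work (Section 8); it uses that $C$ is not covered by rational curves.

## 5. Uniruled varieties and the ruling of contracted divisors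

**Definition.** A variety $\Gamma$, not necessarily proper, is uniruled if there is a dominant rational map $Z'\times\mathbb P^1\dashrightarrow\Gamma$ that is non-constant on $\{z'\}\times\mathbb P^1$ for general $z'$.

This is a birational property. The plane is uniruled; by the next lemma a curve of genus $\ge 1$ is not.

**Lemma 5.** (a) If $\Gamma'\to\Gamma$ is dominant and generically finite and $\Gamma'$ is uniruled, then $\Gamma$ is uniruled. (b) A smooth projective variety with $p_g>0$ is not uniruled.

*Proof.* (a) Compose $Z'\times\mathbb P^1\dashrightarrow\Gamma'$ with $\Gamma'\to\Gamma$. The general line $\{z'\}\times\mathbb P^1$ passes through a general point of $\Gamma'$, which is isolated in its fibre over $\Gamma$, so the image of the line is not contracted.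

(b) Let $\dim\Gamma=g$ and let $Z'\times\mathbb P^1\dashrightarrow\Gamma$ be as in the definition, with $Z'$ smooth and affine. At a general point $(z',u)$ its differential is surjective and nonzero in the direction of $\mathbb P^1$. Choose a $(g-1)$-dimensional subspace of $T_{z'}Z'$ that together with the line direction maps isomorphically onto the tangent space of $\Gamma$, and a subvariety $Z''\subset Z'$, smooth at $z'$, with this tangent space. Then $Z''\times\mathbb P^1\dashrightarrow\Gamma$ is étale at $(z',u)$, so it is dominant and generically finite. A nonzero top form on $\Gamma$ would pull back to a nonzero top form on a smooth projective model of $Z''\times\mathbb P^1$. But such a model has $p_g=0$, since $p_g$ is a birational invariant and $p_g(\bar Z\times\mathbb P^1)=p_g(\bar Z)\,p_g(\mathbb P^1)=0$ for $\bar Z$ a smooth projective model of $Z''$. $\square$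

Below, [KM] is Kollár–Mori, *Birational Geometry of Algebraic Varieties*. By [KM, Lemma 2.45], if $E$ is a divisorial valuation with a centre on a variety $Y$, and one repeatedly blows up the centre of $E$, then after finitely many steps the centre is a divisor whose local ring is the valuation ring of $E$.

**Lemma 6.** Let $q\colon W\to Y$ be a birational morphism, $W$ normal, $Y$ smooth, and $G\subset W$ a prime divisor such that $\overline{q(G)}$ has codimension $\ge2$.

(a) There is a birational map $\mu\colon Z'\times\mathbb P^1\dashrightarrow G$ such that $q\circ\mu$ is constant on $\{z'\}\times\mathbb P^1$ for general $z'$.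

(b) Let moreover $g\colon G\to\Gamma$ be a dominant morphism to a variety that is not uniruled. Then there is a dense open $G^\circ\subset G$ such that through each point of $G^\circ$ there passes an irreducible curve contained in $G^\circ$ and contracted to a point by both $q$ and $g$.

*Proof.* (a) Starting from $Y$, blow up the centre of $G$ until it becomes a divisor with local ring $\mathcal O_{W,G}$. Only the generic point of the centre matters, so at each stage we may shrink until the variety and the centre are smooth. The last blow-up has a centre $Z_{\rm last}$ of codimension $c\ge2$ (at least one blow-up occurs, since the first centre has codimension $\ge2$). The final centre is a divisor contained in the exceptional divisor, so it is that divisor, a Zariski-locally trivial $\mathbb P^{c-1}$-bundle over $Z_{\rm last}$. Since the local rings agree, $G$ is birational to this bundle compatibly with the maps to $Y$, and the map from the bundle to $Y$ factors through $Z_{\rm last}$. As $\mathbb P^{c-1}$ is birational to $\mathbb P^{c-2}\times\mathbb P^1$, take $Z'=Z_{\rm last}\times\mathbb P^{c-2}$.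

(b) If $g\circ\mu$ is non-constant on one line $\{z'\}\times\mathbb P^1$ meeting its domain, then it takes distinct values at two points of that line, hence also on nearby lines, so it is non-constant on the general line. As $g\circ\mu$ is dominant, $\Gamma$ would be uniruled. So $g\circ\mu$, like $q\circ\mu$, is constant on the general line. Let $U\subset Z'\times\mathbb P^1$ be a dense open set on which $\mu$ is an open immersion, remove the lines over a proper closed subset of $Z'$ so that both maps are constant on all remaining lines, and let $G^\circ$ be the image. The required curves are the images of the lines intersected with $U$. $\square$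

## 6. The pairs: double covers of a weighted projective bundle

Fix $n\ge3$ and $e\ge n-1$; write $(X,B)$ for $(X_e,B_e)$. Let $F=\sum_{i=0}^{n-2}x_i^{2e}$, and let $P$ be the $\mathbb P(1,1,2)$-bundle over $\mathbb P^{n-2}$
$$P=\big((\mathbb A^{n-1}\setminus0)\times(\mathbb A^3\setminus0)\big)/\mathbb G_m^2,\qquad \deg x_i=(1,0),\ \deg w=(0,1),\ \deg a=(e,1),\ \deg h=(2e,2).$$
It is a projective simplicial toric variety of dimension $n$, covered by the charts where some $x_k=1$ and one of $w,a,h$ equals $1$. The charts with $w=1$ or $a=1$ are affine spaces; those with $h=1$ are quotients of affine space by $(w,a)\mapsto(-w,-a)$. Put $\Delta=a^2-4Fw^2$, of degree $(2e,2)$, and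
$$\mathrm{Br}=\{\Delta=0\}+\{h=0\}+\{h+4\Delta=0\},\qquad B_P=\{w=0\}+\sum_i\{x_i=0\}.$$
The three components of $\mathrm{Br}$ are prime and distinct; for the first, note that $F$ is not a square. Let $\pi\colon X\to P$ be the normalization of $P$ in the quadratic extension given by $r^2=\Delta h(h+4\Delta)$, dehomogenized by $w=x_0=1$. The function $\Delta h(h+4\Delta)/(x_0^{6e}w^6)$ has even order along $\{x_0=0\}$ and $\{w=0\}$, so $\pi$ is ramified exactly over $\mathrm{Br}$. Put $B=\pi^*B_P$; it is reduced, and $K_X+B=\pi^*(K_P+\tfrac12\mathrm{Br}+B_P)$.

For $n=3$ and $x=x_1/x_0$ the open part $X\setminus B$ is $\{r^2=\Delta h(h+4\Delta)\}$ in $\mathbb G_m\times\mathbb A^3$ with $\Delta=a^2-4(1+x^{2e})$. It has $D_4$ singularities along $\Delta=h=r=0$, an open part of a hyperelliptic curve of genus $e-1$.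

**Proposition 7.** $(X,B)$ is a log Calabi–Yau pair of dimension $n$, index one and birational complexity zero.

**Step 1: transversality.** All snc checks rest on the following. *In the chart $w=1$, $x_k=1$, at a point where $\Delta=0$ and $x_i=0$ exactly for $i\in I$, the differentials $d\Delta$, $dx_i$ $(i\in I)$ and $dh$ are linearly independent.* Indeed $d\Delta=2a\,da-4\,dF$. If $a\ne0$ this is clear. If $a=0$, then $F=0$ at the point; since $x_k=1$, some $x_j\ne0$ with $j\ne k$, and then $j\notin I$ and $\partial F/\partial x_j=2e\,x_j^{2e-1}\ne0$.

**Step 2: $(X,B)$ is lc.** By [KM, 5.20] (a finite crepant pullback is lc if and only if the original is) it suffices that $(P,\frac12\mathrm{Br}+B_P)$ is lc. We exhibit snc models with coefficients $\le1$.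

*Chart $w=1$.* Where $\Delta\ne0$, the divisors $\{h=0\}$ and $\{h=-4\Delta\}$ are disjoint graphs over the $(x,a)$-space, and the boundary is snc. Where $\Delta=0\ne h$, it is snc by Step 1. Near $\Delta=h=0$, the functions $\Delta,h$ and the vanishing $x_i$ are part of a coordinate system, so we may blow up $\{\Delta=h=0\}$: three components with coefficient $\frac12$ pass through the centre, the exceptional divisor gets coefficient $\frac32-1=\frac12$, and the crepant pullback is snc with coefficients $\le1$.

*Chart $a=1$, near $w=0$.* Here $\Delta=1-4Fw^2\ne0$, and $\{h=0\}$, $\{h=-4\Delta\}$ are disjoint graphs over the $(x,w)$-space. The boundary is snc.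

*Chart $h=1$, near $w=a=0$.* The quotient by $\pm1$ is étale in codimension one, so by [KM, 5.20] we may check on the cover, where $1+4\Delta\ne0$ near $w=a=0$. Blow up $\{w=a=0\}$. Since $\Delta$ has multiplicity $2$ and $w$ multiplicity $1$ there, the exceptional divisor $G$ gets coefficient $\frac12\cdot2+1-1=1$. In the chart $a=a'w$, $\Delta=w^2(a'^2-4F)$ and the crepant boundary is $\frac12\{a'^2=4F\}+G+\sum\{x_i=0\}$ with $G=\{w=0\}$; it is snc by the computation of Step 1 with $a'$ for $a$. In the chart $w=w'a$, near $w'=0$, $\Delta=a^2(1-4Fw'^2)$, and the boundary is $\{w'=0\}+G+\sum\{x_i=0\}$ with $G=\{a=0\}$, which is snc. All coefficients are $\le1$.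

**Step 3: index one.** We write down $\omega$ with $\operatorname{div}\omega=-B$. Let $f=F|_{x_0=1}$ and, in the chart $x_0=w=1$,
$$\omega=d\log x_1\wedge\dots\wedge d\log x_{n-2}\wedge\frac{da\wedge dh}{r}.$$
We have
$$X_0:=X\setminus B=\{r^2=\Delta h(h+4\Delta)\}\subset\mathbb G_m^{n-2}\times\mathbb A^3_{a,h,r},\qquad \Delta=a^2-4f,$$
since this double cover of $P\setminus B_P=\mathbb G_m^{n-2}\times\mathbb A^2_{a,h}$ is normal, the right side being square-free. On $X_0$ both $\operatorname{div}(\bigwedge d\log x_i\wedge da\wedge dh)$ and $\operatorname{div}(r)$ equal the reduced ramification divisor, so $\operatorname{div}\omega|_{X_0}=0$. Along the components of $B$, where $\pi$ is unramified: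

- Along $x_i=0$, $i\ge1$, $r$ is generically a unit and $\omega$ has a simple pole.
- Along $x_0=0$ (chart $x_1=w=1$), the old coordinates $a,h,r$ are the new ones times $x_0^{-e},x_0^{-2e},x_0^{-3e}$, and $\bigwedge d\log(x_i/x_0)=\pm d\log x_0\wedge d\log x_2\wedge\cdots$. The powers of $x_0$ cancel, and $\omega$ has the same shape, with a simple pole.
- Along $w=0$ (chart $a=x_0=1$), the old $a,h$ are $w^{-1},hw^{-2}$, so $da\wedge dh$ becomes $-w^{-4}dw\wedge dh$, and $r$ becomes $rw^{-3}$. Again there is a simple pole.

Hence $\operatorname{div}_X\omega=-B$ and $K_X+B\sim0$.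

**Step 4: birational complexity zero.** We need a crepant torus chart. To find it, put $\varrho=r/h$ and $p=\Delta^2/h$. The equation of $X_0$ becomes $\varrho^2=\Delta+4p$, that is, $(\varrho-a)(\varrho+a)=4(p-f)$. With $q=\frac12(\varrho-a)$ it reads $q(q+a)=p-f$, which can be solved for $a$. So let $T_0=\mathbb G_m^n$ with coordinates $(x_1,\dots,x_{n-2},q,p)$ and put
$$a=\frac{p-q^2-f}{q},\qquad\Delta=a^2-4f,\qquad h=\frac{\Delta^2}{p},\qquad r=h(2q+a).\tag{3}$$
Then $(2q+a)^2=4(q^2+aq)+a^2=4(p-f)+a^2=4p+\Delta$, so $r^2=h(4ph+h\Delta)=h(4\Delta^2+h\Delta)=\Delta h(h+4\Delta)$. Thus (3) defines a morphism $T_0\to X_0$. It is birational with inverse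
$$p=\frac{\Delta^2}{h},\qquad q=\frac12\Big(\frac rh-a\Big),\tag{4}$$
because on $X_0$, with $p,q$ as in (4),
$$q^2+aq=\frac{r^2}{4h^2}-\frac{a^2}4=\frac\Delta4+\frac{\Delta^2}h-\frac{a^2}4=p-f .$$

It remains to compare forms. Work modulo $dx_1,\dots,dx_{n-2}$. We have $\partial a/\partial q=-(2q+a)/q$ and $d\Delta\equiv2a\,da$, so $da\wedge d\log h\equiv-da\wedge d\log p$, and
$$\frac{da\wedge dh}r=\frac{da\wedge d\log h}{2q+a}\equiv-\frac{da\wedge d\log p}{2q+a}\equiv\frac{dq\wedge dp}{qp}.$$
So $\omega$ pulls back to $\omega_{T_0}$. By Section 2 the chart $T_0$ is crepant, and by the fact quoted in Section 1 the pair has birational complexity zero. $\square$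

**The variety $C$.** Let $C=\{a^2=4F\}$ in the total space of $\mathcal O_{\mathbb P^{n-2}}(e)$. It is the smooth irreducible double cover of $\mathbb P^{n-2}$ branched along the smooth hypersurface $F=0$ of degree $2e$. Its canonical sheaf is the pullback of $\mathcal O(e-n+1)$, so
$$p_g(C)=h^0(\mathcal O(e-n+1))+h^0(\mathcal O(1-n))=\binom{e-1}{n-2}>0,\tag{5}$$
where positivity uses $e\ge n-1$. By Lemma 5(b), $C$ is not uniruled. Put $C_0=\{\Delta=h=r=0\}\subset X_0$. It is isomorphic to $\{a^2=4f\}\subset\mathbb G_m^{n-2}\times\mathbb A^1$, a dense open subset of $C$, so it has dimension $n-2$ and is not uniruled either.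

## 7. Resolving the family of $D_4$ singularities

**Lemma 8.** There is a proper birational morphism $\rho\colon V\to X_0$ with $V$ smooth, an isomorphism over $X_0\setminus C_0$, such that $\rho^{-1}(C_0)=E_0\cup E_1\cup E_2\cup E_3$ with prime divisors $E_i$. Every fibre $\ell_i(\gamma)$ of $E_i\to C_0$ is isomorphic to $\mathbb P^1$, and $\rho^{-1}(\gamma)=\bigcup_i\ell_i(\gamma)$ is connected. Moreover
$$E_0\cdot\ell_0=-2,\qquad E_i\cdot\ell_0=1\quad(i=1,2,3),\tag{6}$$
and $\omega$ has no zeros or poles on $V$. Consequently $\mathrm{ld}(E_i)=1$ for all $i$, and every exceptional divisor over $V$ has $\mathrm{ld}\ge2$.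

**Step 1: construction.** We resolve the branch divisor downstairs. Let $P_0=\mathbb G_m^{n-2}\times\mathbb A^2_{a,h}$. Blow up $\{\Delta=h=0\}\cong C_0$, which is smooth, $\Delta$ and $h$ being transversal. The normal bundle is trivialized by $\Delta,h$, so the exceptional divisor is $G_0=C_0\times\mathbb P^1$. The strict transforms $L_1,L_2,L_3$ of $\Delta=0$, $h=0$, $h+4\Delta=0$ are smooth. They are pairwise disjoint, since any two of these divisors meet only in the centre, where they have distinct normal directions. They meet $G_0$ transversally in three disjoint sections. Blow up these sections to get $P_2$, with exceptional divisors $G_1,G_2,G_3$; keep the names $G_0,L_i$ for strict transforms. On $P_2$ the divisors $G_0,L_1,L_2,L_3$ are smooth and pairwise disjoint, and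
$$\operatorname{div}\big(\Delta h(h+4\Delta)\big)=3G_0+4\sum G_i+\sum L_i .$$
So the normalization $\theta\colon V\to P_2$ of $P_2$ in $k(X)$ is the double cover branched along the smooth divisor $G_0+\sum L_i$, and $V$ is smooth. Since $X_0$ is the normalization of $P_0$ in $k(X)$ and $V$ is normal, $V\to P_0$ factors through a birational morphism $\rho\colon V\to X_0$, proper because $V\to P_0$ is. Off $\{\Delta=h=0\}$ nothing was blown up, so $\rho$ is an isomorphism over $X_0\setminus C_0$.

**Step 2: the exceptional divisors.** Put $E_0=\theta^{-1}(G_0)_{\rm red}\cong G_0$ and $E_i=\theta^{-1}(G_i)$ for $i=1,2,3$. The fibre $\ell_0(\gamma)$ maps isomorphically to a fibre $g_0$ of $G_0\to C_0$. For $i\ge1$ the fibre $\ell_i(\gamma)$ is the double cover of a fibre $\mathbb P^1$ of $G_i$ branched in the two points on the disjoint sections $G_0\cap G_i$ and $L_i\cap G_i$, so it is a $\mathbb P^1$. Since $G_i$ meets the branch divisor transversally, $E_i$ is smooth and reduced, and it is irreducible because its fibres over the irreducible $C_0$ are. Each $\ell_i(\gamma)$, $i\ge1$, meets $\ell_0(\gamma)$, over the point of $G_0\cap G_i$.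 The fibre of $P_2\to P_0$ over a point of the centre is the union of the fibres of $G_0,\dots,G_3$, so $\rho^{-1}(\gamma)=\bigcup_i\ell_i(\gamma)$, and it is connected.

**Step 3: intersection numbers.** We have $\theta^*G_0=2E_0$ and $\theta^*G_i=E_i$. After the first blow-up the exceptional divisor has degree $-1$ on a fibre; its pullback to $P_2$ is $G_0+G_1+G_2+G_3$, and $G_i\cdot g_0=1$. So $G_0\cdot g_0=-1-3=-4$. By the projection formula $2E_0\cdot\ell_0=-4$ and $E_i\cdot\ell_0=1$, which is (6).

**Step 4: the form.** The divisor of $\bigwedge d\log x_i\wedge da\wedge dh$ on $P_2$ is $G_0+2\sum G_i$. Let $\tilde L_i$ be the reduced preimage of $L_i$. Then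
$$\operatorname{div}_V\Big(\bigwedge d\log x_i\wedge da\wedge dh\Big)=\theta^*\Big(G_0+2\sum G_i\Big)+E_0+\sum\tilde L_i=3E_0+2\sum E_i+\sum\tilde L_i,$$
$$\operatorname{div}_V(r)=\tfrac12\theta^*\Big(3G_0+4\sum G_i+\sum L_i\Big)=3E_0+2\sum E_i+\sum\tilde L_i .$$
So $\omega$ has neither zeros nor poles on $V$. Hence $\operatorname{ord}_{E_i}\omega=0$ and $\mathrm{ld}(E_i)=1$; the last claim is Lemma 3(a). $\square$

## 8. Every torus chart contains one of the four exceptional divisors

**Proposition 9.** Let $\phi\colon(\mathbb P^n,\Sigma^n)\dashrightarrow(X,B)$ be crepant, with torus $T=\mathbb G_m^n$. Then for at least one $i\in\{0,1,2,3\}$ the centre of $E_i$ on $\mathbb P^n$ is a prime divisor meeting $T$.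

Suppose not. Lemma 4 gives a toric $Y$ and a function $s$ on it, vanishing on the centre of $E_0$, with $v_{E_0}(s)=1$. If $s$ were regular on $X_0$ near a general point of $C_0$ and zero along $C_0$ there, the $D_4$ computation of Section 4 would be a contradiction. But $s$ is regular on an open set of $Y$, and the map from $V$ to $Y$ is only rational. It could be undefined along a codimension-$2$ locus dominating $C_0$, and it need not send the curves $\ell_i(\gamma)$ to one point. Steps 1–3 exclude both possibilities; every obstruction would produce rational curves covering $C_0$.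

*Proof.* Suppose that no $E_i$ has as centre a prime divisor meeting $T$. By Lemma 4(a), $v_{E_0}$ is a nonzero cocharacter. Let $Y$ be a smooth projective toric variety with torus $T$, dominating $\mathbb P^n$, whose fan contains $\mathbb R_{\ge0}v_{E_0}$: star-subdivide the fan of $\mathbb P^n$ at this ray and take a projective toric resolution, which keeps existing rays. No $E_i$ is a divisor on $Y$: as $\mathrm{ld}(E_i)=1$, Lemma 3(b) says that such a divisor would meet $T$, and $Y\to\mathbb P^n$ is an isomorphism over $T$. So each $E_i$ has centre of codimension $\ge2$ on $Y$. Let $\psi\colon V\dashrightarrow Y$ be the induced birational map.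

**Step 1: $\psi$ is defined at the generic point of every non-uniruled codimension-$2$ subvariety $\Gamma\subset V$.** This step controls indeterminacy. Resolve the closure of the graph of $\psi$: let $p\colon W\to V$ be proper birational, $W$ smooth, with a morphism $q\colon W\to Y$, $q=\psi p$. Since $V$ is smooth, $\mathrm{Exc}(p)$ is a finite union of prime divisors, with closed images of codimension $\ge2$. For general $\gamma\in\Gamma$, any of these whose image contains $\gamma$ has image containing $\Gamma$, hence equal to $\Gamma$. The fibre $p^{-1}(\gamma)$ is connected by Zariski's main theorem. If it contains a point outside $\mathrm{Exc}(p)$, that point is isolated in the fibre, so it is the whole fibre. Otherwise $p^{-1}(\gamma)$ is the union of the fibres $G_\gamma$ of the exceptional divisors $G$ with $p(G)=\Gamma$, and for general $\gamma$ these fibres have pure dimension $(n-1)-(n-2)=1$.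

Take such a $G$. By Lemma 8, $\mathrm{ld}(G)\ge2$, so by Lemma 3(b) $G$ is not a divisor on $Y$. Lemma 6(b), applied to $q$, $G$ and $p|_G\colon G\to\Gamma$, gives a dense open $G^\circ\subset G$ filled by irreducible curves contracted by both $p$ and $q$. Since $\dim(G\setminus G^\circ)\le n-2=\dim\Gamma$, for general $\gamma$ no component of $G_\gamma$ lies in $G\setminus G^\circ$. Let $K$ be a component of $G_\gamma$ and choose a point of $K\cap G^\circ$ on no other component. The curve of the family through it is contracted by $p$, so it lies in $G_\gamma$, hence in $K$, and is dense in $K$. As $q$ is constant on this curve, $q$ contracts $K$.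

So $q$ contracts every component of the connected set $p^{-1}(\gamma)$, and $q(p^{-1}(\gamma))$ is a point. The closed graph $(p,q)(W)\subset V\times Y$ is proper over $V$ with a single point over $\gamma$. Hence it is finite and birational over a neighbourhood of $\gamma$ in the normal variety $V$, so it is an isomorphism there, and $\psi$ is defined at $\gamma$.

**Step 2: $\psi$ is a morphism over a neighbourhood of the general point of $C_0$.** Let $I\subset V$ be the indeterminacy locus of $\psi$, closed of codimension $\ge2$. Suppose a component $\Gamma$ of $I\cap(E_0\cup\dots\cup E_3)$ dominates $C_0$. Then $\dim\Gamma\ge n-2\ge\dim I$, so $\Gamma$ is a component of $I$ of codimension $2$, generically finite over $C_0$. As $C_0$ is not uniruled, neither is $\Gamma$ by Lemma 5(a), and Step 1 contradicts $\Gamma\subset I$. Since $\rho$ is proper and $\rho^{-1}(C_0)=\bigcup E_i$, the set $\rho(I)\cap C_0$ is a proper closed subset of $C_0$. Put $X_1=X_0\setminus\rho(I)$, $C_1=C_0\cap X_1$ (dense open in $C_0$) and $V_1=\rho^{-1}(X_1)$. Then $\psi\colon V_1\to Y$ is a morphism.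

**Step 3: for general $\gamma\in C_1$, $\psi$ contracts $\rho^{-1}(\gamma)$ to one point.** This makes $s$ vanish on all four curves. Each $E_i$ has centre of codimension $\ge2$ on $Y$. Lemma 6(b), applied to $\psi|_{V_1}$, the divisor $E_i\cap V_1$ and its map to the non-uniruled variety $C_1$, gives a dense open subset of $E_i$ filled by curves contracted by $\psi$ and lying in fibres of $E_i\to C_0$. For general $\gamma$ such a curve lies in, and is dense in, $\ell_i(\gamma)\cong\mathbb P^1$, so $\psi$ contracts $\ell_i(\gamma)$. This holds for $i=0,1,2,3$, and $\rho^{-1}(\gamma)=\bigcup\ell_i(\gamma)$ is connected, so it goes to one point.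

**Step 4: the degree on the central curve.** By Lemma 4(b) applied to $E_0$ and $Y$, the centre $Z=\overline{\psi(E_0\cap V_1)}$ has codimension $2$, and there is $s\in\mathcal O_{Y,Z}$ vanishing on $Z$ with $v_{E_0}(s)=1$. Let $O\subset Y$ be an open neighbourhood of the generic point of $Z$ on which $s$ is regular and vanishes on $Z\cap O$. For general $\gamma\in C_1$ the curve $\ell_0(\gamma)$ meets the nonempty open set $\psi^{-1}(O)\cap E_0\cap V_1$ of $E_0$, so the single point $\psi(\rho^{-1}(\gamma))=\psi(\ell_0(\gamma))$ lies in $Z\cap O$. Hence $\rho^{-1}(\gamma)\subset\psi^{-1}(O)$, and $\psi^*s$ vanishes on every $\ell_i(\gamma)$. Letting $\gamma$ vary, $\psi^*s$ vanishes on each $E_i$. So on $\psi^{-1}(O)\subset V_1$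
$$\operatorname{div}(\psi^*s)=E_0+m_1E_1+m_2E_2+m_3E_3+H,\qquad m_i\ge1,\quad H\ge0\text{ containing no }E_i .$$
For general $\gamma$ the complete curve $\ell_0=\ell_0(\gamma)$ lies in $\psi^{-1}(O)$ and not in $H$, since $H\cap E_0$ is a proper closed subset of $E_0$. A principal divisor has degree $0$ on it, so by (6)
$$0=-2+m_1+m_2+m_3+H\cdot\ell_0\ \ge\ 1,$$
a contradiction. $\square$

In the $A_1$ situation of Example D the corresponding line reads $0=-2+H\cdot\ell$, which is no contradiction: there $H\cdot\ell=2$. The three neighbours of $\ell_0$ are what the proof needs.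

## 9. A hypersurface ruled over $C$ has large degree

**Lemma 10.** Let $\bar F\subset\mathbb P^n$ be a prime divisor of degree $d$ that is birational to one of the $E_i$. Then $p_g(C)\le\binom{d-1}{n-1}$.

**Step 1: a hyperplane section dominates $C$.** This brings us to a variety of the same dimension as $C$. The divisor $E_i$ dominates $C$ with one-dimensional fibres, so there is a resolution $\tilde F\to\bar F$ with a surjective morphism $g\colon\tilde F\to C$. Let $H\subset\tilde F$ be the preimage of a general hyperplane section $F'$ of $\bar F$. Since $\dim\bar F=n-1\ge2$, Bertini's theorem shows that $H$ is smooth and irreducible and that $F'$ is an integral hypersurface of degree $d$ in $\mathbb P^{n-1}$; and $H\to F'$ is birational. A general fibre of $g$ is a curve not contained in the exceptional locus of $\tilde F\to\bar F$, which has dimension $\le n-2$. So it has a component mapping to a curve in $\mathbb P^n$, and every hyperplane meets that curve. Thus $H$ meets the general fibre, and $H\to C$ is a surjection of smooth projective varieties of dimension $n-2$. Pulling back top forms gives $p_g(C)\le p_g(H)$.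

**Step 2: bounding $p_g(H)$ by the degree.** Let $\mu\colon M\to\mathbb P^{n-1}$ be an embedded resolution with smooth strict transform $H'$ of $F'$; then $p_g(H)=p_g(H')$. Consider $0\to\omega_M\to\omega_M(H')\to\omega_{H'}\to0$. By Serre duality $H^1(M,\omega_M)\cong H^{n-2}(M,\mathcal O_M)^\vee=0$, as $M$ is rational and $n-2\ge1$. So the sections of $\omega_{H'}$ lift to $H^0(M,\omega_M(H'))$. Restricting to the complement of the exceptional locus of $\mu$, which is the complement of a set of codimension $\ge2$ in $\mathbb P^{n-1}$, and extending, embeds this space in $H^0(\mathbb P^{n-1},\omega_{\mathbb P^{n-1}}(F'))=H^0(\mathcal O(d-n))$, of dimension $\binom{d-1}{n-1}$. So $p_g(H)\le\binom{d-1}{n-1}$. $\square$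

For $n=3$, Step 2 is the bound $\binom{d-1}2$ for the geometric genus of a plane curve of degree $d$.

*Proof of Theorem 1.* By Proposition 7 the pair $(X_e,B_e)$ is of the required kind. Let $\phi$ be crepant. By Proposition 9 some $E_i$ has as centre on $\mathbb P^n$ a prime divisor $\bar F$ meeting $T$; then $\mathcal O_{\mathbb P^n,\bar F}$ is the valuation ring of $E_i$, and $\bar F$ is birational to $E_i$. The centre of $E_i$ on $X_e$ is the closure of $C_0$, of codimension $2$, so $\phi$ contracts $\bar F$. By (1), $\mathcal T(\phi)\ge\deg\bar F\ge1$. Since $\binom{d-1}{n-1}$ is nondecreasing in $d\ge1$, Lemma 10 and (5) give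
$$\binom{\mathcal T(\phi)-1}{n-1}\ \ge\ \binom{\deg\bar F-1}{n-1}\ \ge\ p_g(C)=\binom{e-1}{n-2}.$$
The statement about $\mathcal T_c$ follows as explained in Section 1 (its finiteness is Theorem 2(i), proved next; an infinite value would also exceed every bound). For fixed $n\ge3$ the right side tends to infinity with $e$, so $\mathcal T_c(X_e,B_e)\to\infty$, and no number $N(n)$ exists. $\square$

## 10. Finiteness of $\mathcal T_c$ by changing one torus coordinate

*Proof of Theorem 2(i).* The idea is the substitution of Example C, applied once for each missed divisor. Let $\phi\colon(\mathbb P^n,\Sigma^n)\dashrightarrow(X,B)$ be crepant with torus $T$.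

**Step 1: only finitely many divisors are missed.** The set $\phi(T\setminus\mathrm{Ex}(\phi))$ is dense and open in $X$, so only finitely many prime divisors $E\not\subset B$ of $X$ do not meet it. Each has $\mathrm{ld}(E)=1$. Its centre on $\mathbb P^n$ is not a divisor meeting $T$, for otherwise $\phi$ would not contract that divisor and would be a local isomorphism at its generic point, and $E$ would not be missed.

**Step 2: a new torus for a missed $E$.** By Lemma 4(a), $0\ne v_E=ju$ with $u$ primitive and $j\ge1$. Choose torus coordinates $(t,y_1,\dots,y_{n-1})$ of $T$ with $v_E(t)=j$ and $v_E(y_i)=0$. Then $E$ has a centre on the toric variety $\mathbb A^1_t\times\mathbb G_m^{n-1}$, whose fan is the ray $\mathbb R_{\ge0}v_E$. By Lemma 4(b) this centre has codimension $2$ and lies in $\{t=0\}$, so it is $\{t=0,\ s(y)=0\}$ with $s\in k[y^{\pm1}]$ irreducible, and $v_E(s)=1$. Let $T'$ be the torus with coordinates $(t'=t/s^j,\ y)$. Since $s$ depends only on $y$, $\omega_{T'}=\omega_T$, so $T'$ defines another crepant birational map.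

**Step 3: the new torus covers $E$.** We have $v_E(t')=v_E(y_i)=0$, so $E$ has a centre on $T'$, contained in the irreducible divisor $\{s=0\}$ because $v_E(s)=1$. By Lemma 3(a) this centre has codimension $\le\mathrm{ld}(E)=1$, so it equals $\{s=0\}$. The new map sends the generic point of $\{s=0\}$ to that of $E$, so it does not contract $\{s=0\}$ and covers the generic point of $E$.

Finitely many such maps, together with $\phi$, divisorially cover $(X,B)$, and each has finite $\mathcal T$. So $\mathcal T_c(X,B)<\infty$. $\square$

## 11. Complexity two and the bound $12e+2$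

*Proof of Theorem 2(ii).* We use the torus $T_0$ of (3).

**Step 1: what $T_0$ contracts and what it misses.** On $T_0\setminus\{\Delta=0\}$ we have $h\ne0$, so (3) and (4) give an isomorphism of $T_0\setminus\{\Delta=0\}$ with the subset of $X_0$ where $h\Delta\ne0$ and $q\ne0$. On $X_0$, $h=0$ or $\Delta=0$ forces $r=0$. If $h\Delta\ne0$, then $q=0$ means $r=ah$, and $q^2+aq=p-f$ then gives $p=f$, that is, $fh=\Delta^2$. So
$$T_0\setminus\{\Delta=0\}\ \cong\ X_0\setminus(L_h\cup L_\Delta\cup Q),$$
where $L_h=\{h=r=0\}$, $L_\Delta=\{\Delta=r=0\}$ and $Q$ is the closure of $\{r=ah,\ fh=\Delta^2,\ h\Delta\ne0\}$. These are irreducible divisors: $L_h\cong\mathbb G_m^{n-2}\times\mathbb A^1_a$, $L_\Delta\cong C_0\times\mathbb A^1_h$, and $Q$ is parametrized by $(x,a)$ through $h=\Delta^2/f$, $r=a\Delta^2/f$.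

The divisor $\{\Delta=0\}\subset T_0$ is the zero set of
$$\Theta=q^2\Delta=(p-q^2-f)^2-4fq^2=\big(p-(q+\sqrt f)^2\big)\big(p-(q-\sqrt f)^2\big).\tag{7}$$
As $\sqrt f\notin k(x)$, the two factors are distinct conjugates over $k(x,q)$; since $\Theta$ is monic in $p$, it is irreducible. By (3), $\{\Theta=0\}$ maps into $C_0$, so it is contracted, and it is the only contracted divisor of $T_0$. So this chart has $\mathcal T\le\deg\Theta=4e$.

**Step 2: the complexity.** Let $U=X\setminus(B\cup L_h\cup L_\Delta\cup Q)\cong T_0\setminus\{\Theta=0\}$. Its class group is trivial, and its units modulo $k^*$ are free of rank $n+1$, generated by the $n$ coordinates and $\Theta$. The divisor $B_P$ has $n$ components, and each has irreducible preimage in $X$: the restriction of $\Delta h(h+4\Delta)$ to it is not a square, because $h$ occurs to order one. So $B$ has exactly $n$ components, and $X\setminus U$ has $n+3$ divisorial components. Since $X$ is projective, $0\to\mathcal O(U)^*/k^*\to\mathbb Z^{n+3}\to\mathrm{Cl}(X)\to0$ is exact, so $\operatorname{rank}\mathrm{Cl}(X)=(n+3)-(n+1)=2$ and $c(X,B)=n+2-n=2$.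

**Step 3: the three missed divisors.** To cover $L_h,L_\Delta,Q$ we apply Section 10 to $T_0$. A chart $T'$ obtained there satisfies $T'\setminus\{s=0\}\cong T_0\setminus\{s=0\}$, and its divisor $\{s=0\}$ is not contracted. So the only divisor it contracts is the strict transform of $\{\Theta=0\}$, and $\mathcal T$ is at most the degree of any polynomial defining it away from $\{s=0\}$. In each case we name $t$, $s$ and $j=v_E(t)$ with $v_E(s)>0$ and $s$ irreducible. By Lemma 4 the centre of $E$ has codimension $2$; it lies in the irreducible codimension-$2$ set $\{t=s=0\}$, so it equals this set, and we are in the situation of Section 10. Write $v=v_E$; always $v(x_i)=0$.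

*$E=L_h$.* The cover is ramified along $h=0$, so $v(r)=1$ and $v(h)=2$, while $\Delta$ is a unit. By (4), $v(q)=-1$ and $v(p)=-2$. The leading term of $q^2$ is $r^2/4h^2=\Delta(h+4\Delta)/4h$, so $p/q^2$ restricts to $1$ on $E$. Take $t=1/q$, $y=p/q^2$, $s=y-1$, $j=1$, and put $q'=1/t'=qs$. Substituting $p=yq^2$ and $q=q'/s$ in (7), $\Theta=0$ becomes
$$(q'^2-fs)^2=4fq'^2 .$$
In the coordinates $(x,q',y)$ of $T'$ the degree is $\le4e+2$.

*$E=L_\Delta$.* Here $v(r)=1$, $v(\Delta)=2$, $v(h)=0$, so $v(p)=4$. On $L_\Delta$ we have $q=-a/2\ne0$ generically, so $v(q)=0$, and $q^2=a^2/4=f$ there. Take $t=p$, $s=q^2-f$ (irreducible, as $f$ is not a square), $j=4$. Substituting $p=t's^4$ in $\Theta=p^2-2p(q^2+f)+(q^2-f)^2$ gives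
$$\Theta=s^2\big(t'^2s^6-2t's^2(q^2+f)+1\big).$$
The degree of the second factor is $\le12e+2$.

*$E=Q$.* On $X_0$ we have $q(q+a)=p-f=(\Delta^2-fh)/h$, and $q+a=a\ne0$ generically on $Q$. The polynomial $fh-\Delta^2$ is linear in $h$ with coprime coefficients $f$ and $-\Delta^2=-(a^2-4f)^2$, so it is irreducible. Since $r=ah\ne0$ generically on $Q$, the cover $X_0\to P_0$ is étale at the generic point of $Q$, and $v(fh-\Delta^2)=1$. Hence $v(q)=1$; also $p=f\ne0$ generically on $Q$, so $v(p)=0$ and $v(p-f)=1$. Take $t=q$, $s=p-f$, $j=1$. Substituting $q=t's$ in $\Theta=(s-q^2)^2-4fq^2$ gives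
$$\Theta=s^2\big((1-t'^2s)^2-4ft'^2\big).$$
The degree of the second factor is $\le4e+4$.

Together with $T_0$ these three charts divisorially cover $(X_e,B_e)$. Since $e\ge2$, the four bounds $4e$, $4e+2$, $12e+2$, $4e+4$ are all at most $12e+2$, so $\mathcal T_c(X_e,B_e)\le12e+2$. $\square$
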